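# Elements of order 7 in the homology of the matching complex

## 1. Up to six points the homology is free

A *matching* on a set $X$ is a collection of pairwise disjoint two-element subsets ("edges") of $X$. The *matching complex* $\mathsf M_n$ is the simplicial complex whose vertices are the edges $\{i,j\}\subset[n]=\{1,\dots,n\}$ and whose faces are the matchings on $[n]$. We study its reduced homology $\tilde H_d(\mathsf M_n;\mathbb Z)$.

The definition is so symmetric, and mentions so few numbers, that a first guess suggests itself: the homology is free abelian. Certainly nothing in sight singles out the prime $7$. Let us test the guess.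

* $\mathsf M_0$ and $\mathsf M_1$ have only the empty face, so $\tilde H_{-1}=\mathbb Z$ and nothing else. $\mathsf M_2$ is a point and has no reduced homology.
* $\mathsf M_3$ is three points: $\tilde H_0=\mathbb Z^2$.
* $\mathsf M_4$ has $6$ vertices and $3$ one-dimensional faces, namely the three perfect matchings. It is three disjoint segments, so $\tilde H_0=\mathbb Z^2$.
* $\mathsf M_5$ is a graph with $10$ vertices and $15$ edges. It is connected: two edges of $[5]$ that share a point cover three points, and the other two points form an edge disjoint from both. So $\tilde H_0=0$ and $\tilde H_1=\mathbb Z^{15-10+1}=\mathbb Z^6$.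
* $\mathsf M_6$ has $15$ vertices, $45$ one-dimensional faces and $15$ triangles. A pair of disjoint edges leaves exactly two points, so it lies in exactly one triangle. Collapse every triangle through one of its three sides. What remains is a graph with $15$ vertices and $30$ edges, connected by the same argument as for $n=5$. So $\tilde H_1(\mathsf M_6)=\mathbb Z^{16}$, and all else is $0$.

The guess survives, but for a cheap reason: up to homotopy we have only seen graphs. From $n=7$ on this stops (two disjoint edges in $[7]$ lie in three triangles). The question of this talk is the following conjecture, from Jakob Jonsson, "More Torsion in the Homology of the Matching Complex", arXiv:1203.5658 (2012).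

**Conjecture.** $\tilde H_{k-1+r}(\mathsf M_{2k+1+3r};\mathbb Z)$ contains elements of order $7$ whenever $r\ge4$ and $k\ge2r-3$. Equivalently, $\tilde H_d(\mathsf M_n;\mathbb Z)$ contains elements of order $7$ whenever $\frac{3n-13}7\le d\le\frac{n-7}2$.

The two forms agree: from $n=2k+1+3r$ and $d=k-1+r$ we get $r=n-2d-3$ and $k=3d+4-n$, so $r\ge4$ means $d\le\frac{n-7}2$, and $k\ge 2r-3$ means $7d\ge3n-13$. The smallest case is $\tilde H_8(\mathsf M_{23};\mathbb Z)$. There the chain group has rank $23!/(2^9\,9!\,5!)>10^{12}$, so staring at matrices will not help.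

The conjecture is true, and we prove more. Throughout, $p=2m+1$ is a prime. A $d$-face of $\mathsf M_n$ leaves $s=n-2d-2$ points uncovered, and $s$ is a better index than $d$. We write
$$H^{[s]}(n)=H^{[s]}(n;R):=\tilde H_d(\mathsf M_n;R),\qquad d=\tfrac{n-s}2-1,$$
with $H^{[s]}(n)=0$ if $n-s$ is odd or $s\notin[0,n]$. For $n=2k+1+3r$, $d=k-1+r$ we have $s=r+1$.

**Theorem A.** Let $n\ge1$ and let $R$ be any commutative ring. Then $\tilde H_d(\mathsf M_n;R)$ is isomorphic to a direct summand of $\tilde H_{d+1}(\mathsf M_{n+2};R)$, for all $d$.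

**Theorem B.** Let $p=2m+1\ge5$ be prime. Then $\tilde H_{k-1+r}(\mathsf M_{2k+1+3r};\mathbb Z)$ contains elements of order $p$ whenever $r\ge m+1$ and $k\ge(m-1)(2r-m)/2$. Equivalently: whenever $s=n-2d-2\ge m+2$ and $n\ge ps-m(m+1)$.

To compare the two forms, put $s=r+1$ and solve $n=2k+1+3r=ps-m(m+1)$ for $k$:
$$2k=(2m+1)(r+1)-m^2-m-1-3r=(m-1)(2r-m).$$
So $n= ps-m(m+1)$ corresponds to $k=k_0:=(m-1)(2r-m)/2$, an integer because $m(m-1)$ is even; larger $n$ corresponds to larger $k$. For $p=7$, $m=3$, the conditions read $r\ge4$ and $k\ge2r-3$: this is the Conjecture. For $p=5$ the first case is $\tilde H_4(\mathsf M_{14};\mathbb Z)$, so the guess of freeness is false at $n=14$ already.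

**Corollary.** For $p\ge5$, $\mathsf M_n$ has $p$-torsion for all $n\ge m^2+6m+3$, and for all $n\ge m^2+4m+2$ with $n\equiv m\pmod 2$. (For $p=7$: $n=23,25,27,29$ and all $n\ge30$.)

*Proof from Theorem B.* For $s=m+2$ the bound $ps-m(m+1)$ equals $m^2+4m+2\equiv m\pmod 2$, and $n$ runs through all larger integers of the same parity. For $s=m+3$ it equals $m^2+6m+3$, of the other parity. $\square$

No converse is claimed: we say nothing about absence of $p$-torsion outside the stated range.

## 2. The sum of all transpositions vanishes on homology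

For a finite set $X$ let $C(X)$ be the augmented chain complex of $\mathsf M_X$ over $R$. Write a face as $e_1\wedge\dots\wedge e_q$ (degree $q-1$; reordering costs the usual sign), so
$$\partial(e_1\wedge\dots\wedge e_q)=\sum_i(-1)^{i-1}e_1\wedge\dots\widehat{e_i}\dots\wedge e_q .$$
Put $e\wedge\sigma:=0$ when this is not a matching. Then $\partial(e\wedge c)=c-e\wedge\partial c$ if $e$ is disjoint from all edges in $c$. Let $\delta_Xc=\sum_{e\subset X}e\wedge c$, the sum over all edges, and let $J_X$ be the sum of all transpositions in the symmetric group $S_X$, which acts on $C(X)$.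

**Lemma 1.** $\partial\delta_X+\delta_X\partial=J_X$ on $C(X)$. Hence $J_X$ acts as $0$ on $\tilde H_*(\mathsf M_X;R)$.

*Proof.* Let $\sigma=e_1\wedge\dots\wedge e_q$ have $u$ uncovered points.

Left side. Adding an edge $f$ of uncovered points and then removing $f$ gives $\binom u2\sigma$ in total. Adding such an $f$ and removing some $e_i$, in the two possible orders, gives opposite signs and cancels. What remains comes from $\delta_X\partial$: remove $e_i=\{x,y\}$, then add an edge meeting $\{x,y\}$. If we add $e_i$ back we get $(-1)^{i-1}e_i\wedge e_1\wedge\dots\widehat{e_i}\dots\wedge e_q=\sigma$, in total $q\sigma$. If we add $\{x,t\}$ with $t$ uncovered, we get $\sigma$ with $e_i$ replaced in place $i$ by $\{x,t\}$, and this is $(y\,t)\sigma$. Likewise $\{y,t\}$ gives $(x\,t)\sigma$. So the left side is $\left(\binom u2+q\right)\sigma+\sum(y\,t)\sigma$, over $y$ covered and $t$ uncovered.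

Right side. Transpositions of two uncovered points give $\binom u2\sigma$; those exchanging the ends of an edge give $q\sigma$; those of a covered and an uncovered point give the last sum. Now take points in two different edges $e_i=\{x,y\}$, $e_j=\{z,w\}$. Both $(x\,z)$ and $(y\,w)$ replace these edges by $\{z,y\}$ and $\{x,w\}$, the first putting them in places $i,j$ in this order, the second in the opposite order. So they cancel; likewise $(x\,w)$ and $(y\,z)$ cancel. Both sides agree, and a null-homotopic map is zero on homology. $\square$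

*Example.* In $\mathsf M_3$, $J_{[3]}\{1,2\}=\{1,2\}+\{2,3\}+\{1,3\}$, and the same for each of the three points. So $J_{[3]}$ kills combinations with coefficient sum $0$, that is, $\tilde H_0(\mathsf M_3)$.

## 3. Adding two points splits off the old homology

*Proof of Theorem A.* Let $|X|=n\ge1$ and let $a\ne b$ be points outside $X$. We build a map $\tilde H_d(\mathsf M_X)\to\tilde H_{d+1}(\mathsf M_{X\cup\{a,b\}})$ and then a left inverse up to isomorphism. The obvious candidate $c\mapsto\{a,b\}\wedge c$ is not compatible with $\partial$: it leaves the term $c$ behind. Lemma 1 repairs this.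

**Step 1: a homotopy for one added point.** For $c\in C(X)$ put $\delta_ac=\sum_{x\in X}\{a,x\}\wedge c\in C(X\cup a)$ and $L_a=\sum_{x\in X}(x\,a)$. Since $\delta_{X\cup a}=\delta_X+\delta_a$ on $C(X)$ and $J_{X\cup a}=J_X+L_a$, subtracting Lemma 1 for $X$ from Lemma 1 for $X\cup a$ gives
$$L_ac=\partial\delta_ac+\delta_a\partial c\qquad(c\in C(X)).\tag{3.1}$$

**Step 2: the map.** Put $\zeta(c)=L_a(\{a,b\}\wedge c)-\delta_ac\in C(X\cup\{a,b\})$. Permutations commute with $\partial$, so by (3.1)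
$$\partial\zeta(c)=L_ac-L_a(\{a,b\}\wedge\partial c)-\partial\delta_ac=\delta_a\partial c-L_a(\{a,b\}\wedge\partial c)=-\zeta(\partial c).$$
Hence $\zeta$ induces $\zeta_*:\tilde H_d(\mathsf M_X)\to\tilde H_{d+1}(\mathsf M_{X\cup\{a,b\}})$.

**Step 3: a left inverse.** Fix $x\in X$ (here $n\ge1$ is used). Write a chain on $X\cup\{a,b\}$ as $c=\{x,b\}\wedge c'+c''$ with $c''$ not involving $\{x,b\}$, and let $\lambda_x(c)=c'\in C((X\cup a)\setminus x)$. From $\partial c=c'-\{x,b\}\wedge\partial c'+\partial c''$ we read off $\lambda_x\partial=-\partial\lambda_x$, so $\lambda_x$ acts on homology. Now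
$$L_a(\{a,b\}\wedge c)=\sum_{y\in X}\{y,b\}\wedge(y\,a)c,$$
and $\delta_ac$ does not involve $b$. So $\lambda_x\zeta(c)=(x\,a)c$. This is the isomorphism $C(X)\to C((X\cup a)\setminus x)$ that renames $x$ as $a$. Hence $\zeta_*$ is a split injection. $\square$

**Consequence.** An element of order $p$ at $(n,d)$ gives one at $(n+2,d+1)$. The index $s=n-2d-2$, hence $r$, is unchanged, and $k$ goes up by $1$. So for Theorem B it is enough to treat
$$n=ps-m(m+1),\qquad s\ge m+2.$$

## 4. Deleting a point, sorted by Jucys–Murphy eigenvalues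

### 4.1. The long exact sequence and its unknown maps

The sensible approach to the homology is induction on $n$: compare $\mathsf M_{n+1}$ with $\mathsf M_n$. The quotient $C([n+1])/C([n])$ is spanned by the matchings covering $n+1$, so it equals $\bigoplus_{y\le n}\{n+1,y\}\wedge C([n]\setminus y)$, with differential $-\partial$ on each summand. The group $S_n$ permutes the summands and the stabilizer of $y=n$ is $S_{n-1}$, so its homology is induced from $S_{n-1}$. Counting uncovered points, we get for $n\ge1$ the long exact sequence of $S_n$-modules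
$$\mathrm{Ind}\,H^{[s-2]}(n-1)\to H^{[s-1]}(n)\to\mathrm{Res}\,H^{[s]}(n+1)\xrightarrow{\ \Lambda\ }\mathrm{Ind}\,H^{[s]}(n-1)\to H^{[s+1]}(n).\tag{4.1}$$
The $y$-component of $\Lambda$ takes the coefficient of the edge $\{n+1,y\}$.

Here is where this stops. Take $n=6$, $s=3$ over $\mathbb Z$. As $H^{[3]}(5)=\tilde H_0(\mathsf M_5)=0$, the sequence says that $\tilde H_1(\mathsf M_7)$ is the cokernel of a map $\mathbb Z^{36}=\mathrm{Ind}\,\tilde H_1(\mathsf M_5)\to\tilde H_1(\mathsf M_6)=\mathbb Z^{16}$. Knowing both groups says nothing about torsion in the cokernel; one needs the map, and for larger $n$ there are such maps on both sides. What rescues us is Lemma 1: it makes the central element $J_n$ act differently on the terms of (4.1), and over a field this decouples most of the sequence.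

### 4.2. Residues and contents

Let $F$ be $\mathbb F_p$ or $\mathbb Q$, and let $I=\mathbb Z/p$ or $\mathbb Z$ respectively. All modules are finite-dimensional left modules. The *Jucys–Murphy elements* are $L_k=\sum_{j<k}(j\,k)$, so $L_1=0$. The element $L_k$ commutes with $S_{k-1}$, hence the $L_k$ commute with each other. Clearly $J_n=L_1+\dots+L_n$. Recall that over $\mathbb Q$ each $L_k$ is diagonalizable on the Specht modules $S^\lambda$, with eigenvalues the contents (column minus row) of boxes of $\lambda$. So $L_k$ is annihilated in $\mathbb ZS_n$ by a product of factors $T-c$, $c\in\mathbb Z$, and all its eigenvalues lie in the image of $I$ in $F$, also for $F=\mathbb F_p$.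

With $t=(k\;k{+}1)$ one has $L_{k+1}=tL_kt+t$, hence
$$tL_k=L_{k+1}t-1,\qquad L_kt=tL_{k+1}-1.\tag{4.2}$$
It follows that $t$ commutes with $L_k+L_{k+1}$, and with $L_kL_{k+1}$ since $tL_kL_{k+1}=(L_{k+1}t-1)L_{k+1}=L_{k+1}(L_kt+1)-L_{k+1}=L_{k+1}L_kt$. It also commutes with the other $L_j$, $j\le n$. So symmetric polynomials in $L_1,\dots,L_n$ are central in $FS_n$.

**Definition ($E_i$ and $F_i$).** For an $S_n$-module $V$ and $i\in I$, let $E_iV$ be the generalized $i$-eigenspace of $L_n$ on $\mathrm{Res}_{S_{n-1}}V$. Let $F_iV$ be the generalized $i$-eigenspace, on $\mathrm{Ind}^{S_{n+1}}V=FS_{n+1}\otimes_{FS_n}V$, of the operator $g\otimes v\mapsto gL_{n+1}\otimes v$.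

These are submodules, because $L_n$ commutes with $S_{n-1}$ and right multiplication commutes with left multiplication. We have $\mathrm{Res}=\bigoplus E_i$ and $\mathrm{Ind}=\bigoplus F_i$, and all $E_i,F_i$ are exact functors. For $S_0$ put $E_iV=0$; then $F_0V=V$ as an $S_1$-module, and $F_iV=0$ for $i\ne0$.

*Example.* Let $V$ be the trivial module of $S_1$, $p$ odd. Then $\mathrm{Ind}^{S_2}V=FS_2$ and $L_2=(1\,2)$, so $F_1V$ is the trivial module, $F_{-1}V$ is the sign module, and all other $F_iV$ are $0$.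

**Definition (content).** For $\gamma:I\to\mathbb N$ with $|\gamma|=\sum\gamma_i=n$, let $V[\gamma]$ be the sum of the joint generalized eigenspaces of $L_1,\dots,L_n$ whose multiset of eigenvalues is $\gamma$. We say that $V$ *has content* $\gamma$ if $V=V[\gamma]$. Let $1_i$ denote the unit vectors.

The multiset is determined by the polynomial $\prod_k(T-L_k)$, that is, by the eigenvalues of central elements. So $V=\bigoplus V[\gamma]$ as $S_n$-modules, and the projection to $V[\gamma]$ is given by a central idempotent $e_\gamma\in FS_n$. There are no nonzero maps between modules of different contents. If $\gamma$ has a negative entry, $V[\gamma]$ means $0$.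

*Example.* $\tilde H_0(\mathsf M_3;F)$, $p\ge5$. Replacing an edge of $[3]$ by the complementary point, we see that this is the sum-zero submodule of the permutation module on $3$ points, that is, $S^{(2,1)}$. On it $L_2=(1\,2)$ has eigenvalues $1,-1$, and $L_2+L_3=J_3=0$. So the eigenvalues of $(L_1,L_2,L_3)$ are $(0,1,-1)$ and $(0,-1,1)$, and the content is $1_0+1_1+1_{-1}$.

$E_i$ takes content $\gamma$ to $\gamma-1_i$, by definition. $F_i$ takes $\gamma$ to $\gamma+1_i$: the central coefficients of $\prod_{k\le n+1}(T-L_k)$ may be moved through the tensor sign, where $\prod_{k\le n}(T-L_k)$ acts on $V$ with the multiset $\gamma$, and $L_{n+1}$ contributes $i$.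

**Adjunction.** Let $\pi_V:\mathrm{Ind}\,V\to V$ be the projection to the component $1\otimes V$. Frobenius reciprocity says that $g\mapsto\pi_Vg$ is an isomorphism $\mathrm{Hom}_{S_{n+1}}(W,\mathrm{Ind}\,V)\cong\mathrm{Hom}_{S_n}(\mathrm{Res}\,W,V)$, and that $\mathrm{Hom}(\mathrm{Ind}\,V,W)\cong\mathrm{Hom}(V,\mathrm{Res}\,W)$. If $V$ has content $\gamma$, both $\mathrm{Hom}(E_iW,V)$ and $\mathrm{Hom}(W,F_iV)$ see only the part of $W$ of content $\gamma+1_i$, and for such $W$ they are all of $\mathrm{Hom}(\mathrm{Res}\,W,V)$ and $\mathrm{Hom}(W,\mathrm{Ind}\,V)$. The second form is similar. So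
$$\mathrm{Hom}(E_iW,V)=\mathrm{Hom}(W,F_iV),\qquad\mathrm{Hom}(F_iV,W)=\mathrm{Hom}(V,E_iW).\tag{4.3}$$

**Commutation.** By Mackey's theorem, $\mathrm{Res}_{S_n}\mathrm{Ind}^{S_{n+1}}V\cong V\oplus\mathrm{Ind}\,\mathrm{Res}\,V$, naturally. Let $V$ have content $\gamma$ and let $i\ne j$. The part of content $\gamma+1_j-1_i$ is $E_iF_jV$ on the left and $F_jE_iV$ on the right, because $1_{j'}-1_{i'}=1_j-1_i\neq0$ forces $j'=j$, $i'=i$. Hence naturally
$$E_iF_jV\cong F_jE_iV\qquad(i\ne j).\tag{4.4}$$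

### 4.3. The decoupled sequence

**Lemma 2.** Let $n\ge1$. For $i\ne0$, $\Lambda$ restricts to an isomorphism $E_iH^{[s]}(n+1)\cong F_{-i}H^{[s]}(n-1)$. For $i=0$ there is an exact sequence
$$F_0H^{[s-2]}(n-1)\to H^{[s-1]}(n)\to E_0H^{[s]}(n+1)\to F_0H^{[s]}(n-1).$$

*Proof.* Let us see how $J_n$ acts on the terms of (4.1), using Lemma 1. On $H^{[*]}(n)$ it is $0$. On $\mathrm{Res}\,H^{[s]}(n+1)$ we have $0=J_{n+1}=J_n+L_{n+1}$, so $J_n=-L_{n+1}$. On $\mathrm{Ind}\,Y$ with $Y=H^{[*]}(n-1)$, where $J_{n-1}=0$ on $Y$, centrality gives $J_n(g\otimes y)=g(J_{n-1}+L_n)\otimes y=gL_n\otimes y$. Taking generalized eigenspaces of $J_n$ for the eigenvalue $-i$ is exact. It turns $\mathrm{Res}\,H^{[s]}(n+1)$ into $E_iH^{[s]}(n+1)$, turns $\mathrm{Ind}\,Y$ into $F_{-i}Y$, and leaves $H^{[*]}(n)$ alone if $i=0$ and kills it if $i\ne0$. $\square$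

The maps respect contents: the part $E_i(H^{[s]}(n+1)[\gamma])$ corresponds, for $i\neq0$, to $F_{-i}(H^{[s]}(n-1)[\gamma-1_i-1_{-i}])$. For $i=0$ it sits in the sequence with $H^{[s-2]}(n-1)[\gamma-2\cdot1_0]$, $H^{[s-1]}(n)[\gamma-1_0]$ and $H^{[s]}(n-1)[\gamma-2\cdot1_0]$.

*Example.* $H:=H^{[1]}(5)=\tilde H_1(\mathsf M_5)$ over $F=\mathbb F_5$ or $\mathbb Q$. It has dimension $6$. By Lemma 2, $E_iH\cong F_{-i}S^{(2,1)}$ for $i\ne0$. Now $\mathrm{Ind}^{S_4}S^{(2,1)}=S^{(3,1)}\oplus S^{(2,2)}\oplus S^{(2,1,1)}$, the added boxes having contents $2,0,-2$. So $E_{-2}H\cong S^{(3,1)}$ and $E_2H\cong S^{(2,1,1)}$. Their dimensions add up to $3+3=6$, so $E_0H=0$ and $\mathrm{Res}_{S_4}H\cong S^{(3,1)}\oplus S^{(2,1,1)}$. The content of $H$ is $1_0+1_1+1_{-1}+1_2+1_{-2}$. Keep this example in mind for Section 8.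

## 5. The extremal line $s=\gamma_0$

Only the eigenvalue $0$ still involves unknown maps. The next statement locates a line on which even that case becomes a plain cokernel.

**Proposition 3.** If $H^{[s]}(n;F)[\gamma]\ne0$ then $s\le\gamma_0$.

*Proof.* Induction on $n$. For $n=0,1$ the only nonzero groups are $H^{[0]}(0)$ with $\gamma=0$ and $H^{[1]}(1)$ with $\gamma=1_0$. Let $n\ge2$. Restriction to $S_{n-1}$ loses nothing, so $E_i(H^{[s]}(n)[\gamma])\ne0$ for some $i$. If $i\ne0$, Lemma 2 gives $H^{[s]}(n-2)[\gamma-1_i-1_{-i}]\ne0$, so $s\le\gamma_0$. If $i=0$, then either $H^{[s-1]}(n-1)[\gamma-1_0]\ne0$, so $s-1\le\gamma_0-1$, or $H^{[s]}(n-2)[\gamma-2\cdot1_0]\ne0$, so $s\le\gamma_0-2$. $\square$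

**Corollary 4.** $\tilde H_d(\mathsf M_n;\mathbb Q)=0$ if $n<s^2$, where $s=n-2d-2$.

*Proof.* If the group is nonzero, let $S^\lambda$ be a constituent. Its content counts the boxes of $\lambda$ by column minus row, so $\gamma_0$ is the number of diagonal boxes. Then $\lambda$ contains a square of side $\gamma_0$, and $n\ge\gamma_0^2\ge s^2$. $\square$

**From now on $F=\mathbb F_p$, $p=2m+1\ge5$ (so $m\ge2$), and $I=\mathbb Z/p$.**

**Definition (extremal part).** $B(\gamma):=H^{[\gamma_0]}(|\gamma|;\mathbb F_p)[\gamma]$.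

By Lemma 2,
$$E_iB(\gamma)\cong F_{-i}B(\gamma-1_i-1_{-i})\quad(i\ne0),\tag{5.1}$$
$$E_0B(\gamma)\cong\mathrm{coker}\bigl(F_0B(\gamma-2\cdot1_0)\to B(\gamma-1_0)\bigr).\tag{5.2}$$
In (5.2) the next term of the sequence is $F_0$ of $H^{[\gamma_0]}(|\gamma|-2)[\gamma-2\cdot1_0]$, which is $0$ by Proposition 3. For $|\gamma|=1$, where Lemma 2 does not apply, only $B(1_0)=\mathbb F_p$ is nonzero, and both formulas hold because $B(0)=\mathbb F_p$.

Here is the strategy. Suppose $|\gamma|=n=ps-m(m+1)$, $\gamma_0=s$ and $B(\gamma)\ne0$. The mod $p$ homology one degree lower has index $s+2>\gamma_0$, so its $\gamma$-part vanishes; this will let us lift $B(\gamma)$ to $p$-adic homology. If moreover $n<s^2$, rational homology vanishes, and torsion is the only possibility. So all we need is a suitable $\gamma$ with $B(\gamma)\neq0$. We show $B(\gamma)\ne0$ by following a *simple quotient* of $B(\gamma)$ while $\gamma$ grows, and (5.1), (5.2) combined with (4.3) are made for that.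

## 6. Facts about modular branching

Recall that the head of a module is its largest semisimple quotient, and the socle its largest semisimple submodule. The following facts are from A. Kleshchev, *Linear and Projective Representations of Symmetric Groups* (Cambridge Univ. Press 2005), Part I, in particular Ch. 11; see also Grojnowski and Brundan–Kleshchev. For a simple $S_n$-module $D$ over $\mathbb F_p$ (a splitting field) let
$$\varepsilon_i(D)=\max\{k:E_i^kD\ne0\},\qquad\varphi_i(D)=\max\{k:F_i^kD\ne0\}.$$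

* **(K1)** If $\varepsilon_i(D)>0$, $E_iD$ has simple head and simple socle, both isomorphic to one simple module $\tilde e_iD$, and $[E_iD:\tilde e_iD]=\varepsilon_i(D)$.
* **(K2)** If $\varphi_i(D)>0$, $F_iD$ has simple head and simple socle, both isomorphic to one simple module $\tilde f_iD$, and $[F_iD:\tilde f_iD]=\varphi_i(D)$. Moreover $\varepsilon_i(\tilde f_iD)=\varepsilon_i(D)+1$, $\tilde e_i\tilde f_iD\cong D$, and all other composition factors $L$ of $F_iD$ have $\varepsilon_i(L)\le\varepsilon_i(D)$.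
* **(K3)** If $D$ has content $\gamma$, then $\varphi_i(D)-\varepsilon_i(D)=h_i(\gamma):=\delta_{i0}-2\gamma_i+\gamma_{i-1}+\gamma_{i+1}$.

*Example.* For $D$ the trivial module of $S_1$, $\gamma=1_0$, we get $h_0=-1$, $h_{\pm1}=1$, and all other $h_i=0$. This fits the example in 4.2: $\varepsilon_0=1$, $\varphi_{\pm1}=1$, everything else $0$.

A module with simple head and socle, both isomorphic to $L$, in which $L$ occurs once, equals $L$. So:

* If $\varepsilon_i(D)=1$, then $E_iD=\tilde e_iD$ is simple; if $\varphi_i(D)=1$, then $F_iD=\tilde f_iD$ is simple.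
* If $\varepsilon_i(D)=0$ and $\varphi_i(D)=1$, then $E_iF_iD\cong D$.
* **(Z)** If $V$ has content $\gamma$, $E_iV=0$ and $h_i(\gamma)=0$, then $F_iV=0$. Indeed, by exactness every composition factor has $\varepsilon_i=0$, hence $\varphi_i=0$ by (K3).

We call residues $i,j$ *adjacent* if $i-j=\pm1$. Adding $1_k$ to $\gamma$ changes $h_k$ by $-2$ and $h_{k\pm1}$ by $+1$. For $1\le i\le m-1$ the residues $i,-i$ are not adjacent; but $m,-m$ are adjacent, since $m+1=-m$. For $1\le i\le m$, adding one copy of each residue $-(i-1),\dots,i-1$ changes $h$ as follows: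
$$h_{\pm i}:\ +1;\qquad h_0:\ -2\ \text{ if } i=1;\qquad h_{\pm(i-1)}:\ -1\ \text{ if } i\ge2;\qquad\text{all other } h_k:\ 0.\tag{6.1}$$
This also holds for $i=m$: the neighbors of $m$ are $m-1$, which is added, and $-m$, which is not.

## 7. Adding the residues of a hook

The residues $-(i-1),\dots,i-1$ are the contents of the symmetric hook $(i,1^{i-1})$. We now add them, from the middle outwards, and carry a simple quotient along. For $1\le\tau\le m$ let $J_\tau=\{0,\pm1,\dots,\pm(\tau-1)\}\subset\mathbb Z/p$.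

**Lemma 5.** Let $S$ be simple of content $\gamma$ with $\mathrm{Hom}(B(\gamma),S)\ne0$, $E_jS=0$ for $j\in J_\tau$, $h_0(\gamma)=1$ and $h_j(\gamma)=0$ for $j\in J_\tau\setminus0$. Put $D_1=F_0S$, $D_{i+1}=F_iF_{-i}D_i$ $(1\le i<\tau)$, and $\gamma^{(i)}=\gamma+1_0+\sum_{0<k<i}(1_k+1_{-k})$. For $1\le i\le\tau$:

1. $D_i$ is simple of content $\gamma^{(i)}$, and $\mathrm{Hom}(B(\gamma^{(i)}),D_i)\ne0$.
2. $E_jD_i=0$ for $j\in J_\tau\setminus\{\pm(i-1)\}$.
3. $E_0D_1\cong S$; for $i\ge2$, $E_{i-1}D_i\cong F_{-(i-1)}D_{i-1}$ and $E_{-(i-1)}D_i\cong F_{i-1}D_{i-1}$; moreover $E_{\mp(i-1)}E_{\pm(i-1)}D_i\cong D_{i-1}$.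
4. $E_jD_i\cong F_{i-1}F_{-(i-1)}\cdots F_1F_{-1}F_0E_jS$ for $j\notin J_i$.

*Example.* Let $S$ be the trivial module of $S_0$ and $\tau=m$. Then $D_1=S^{(1)}$; $F_{-1}D_1$ is the sign module of $S_2$; and $D_2=F_1F_{-1}D_1=S^{(2,1)}$. Part 3 says $E_1D_2\cong\mathrm{sgn}$ and $E_{-1}D_2\cong$ trivial, as computed in 4.2.

*Proof.* By (6.1), $h_{\pm i}(\gamma^{(i)})=1$ for $1\le i<\tau$, because $\pm i\in J_\tau$. Also, for $i\ge2$, $h_0(\gamma^{(i)})=1$ and $h_{\pm k}(\gamma^{(i)})=0$ for $1\le k\le i-2$ (needed in Section 10). We induct on $i$.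

**Step 1: the first residue, $i=1$.** Here $\varepsilon_0(S)=0$, so $\varphi_0(S)=h_0(\gamma)=1$. Hence $D_1$ is simple and $E_0D_1\cong S$. For $j\ne0$, $E_jD_1\cong F_0E_jS$ by (4.4), which is (4), and (2) follows as $E_jS=0$ for $j\in J_\tau$. For the quotient map, (4.3) and (5.2) give
$$\mathrm{Hom}(B(\gamma+1_0),F_0S)=\mathrm{Hom}(E_0B(\gamma+1_0),S)=\{u\in\mathrm{Hom}(B(\gamma),S):u=0\text{ on the image of }F_0B(\gamma-1_0)\}.$$
The condition on $u$ is empty, since $\mathrm{Hom}(F_0B(\gamma-1_0),S)=\mathrm{Hom}(B(\gamma-1_0),E_0S)=0$. So the left side is all of $\mathrm{Hom}(B(\gamma),S)\ne0$. The unknown map in (5.2) has become harmless.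

Now let $1\le i<\tau$ and assume the lemma up to $i$; we prove it for $i+1$.

**Step 2: simplicity, and what $E_{\pm i}$ does.** By (2), $\varepsilon_{\pm i}(D_i)=0$, so $\varphi_{\pm i}(D_i)=1$. Hence $F_{-i}D_i$ is simple and $E_{-i}F_{-i}D_i\cong D_i$, and likewise $E_iF_iD_i\cong D_i$. Next, $E_iF_{-i}D_i\cong F_{-i}E_iD_i=0$, and $h_i(\gamma^{(i)}+1_{-i})=h_i(\gamma^{(i)})=1$ because $i\le m-1$ and so $i,-i$ are not adjacent. Thus $\varphi_i(F_{-i}D_i)=1$, the module $D_{i+1}=F_iF_{-i}D_i$ is simple, and $E_iD_{i+1}\cong F_{-i}D_i$. Moreover $E_{-i}D_{i+1}\cong F_iE_{-i}F_{-i}D_i\cong F_iD_i$. Applying $E_{-i}$ and $E_i$ respectively gives $E_{-i}E_iD_{i+1}\cong D_i\cong E_iE_{-i}D_{i+1}$. This is (3).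

**Step 3: $D_{i+1}$ is still a quotient of $B$.** Let $0\ne u\in\mathrm{Hom}(B(\gamma^{(i)}),D_i)$. It is surjective, so $F_{-i}(u)$ is surjective onto $F_{-i}D_i\ne0$. By (5.1) and (4.3),
$$0\ne F_{-i}(u)\in\mathrm{Hom}(F_{-i}B(\gamma^{(i)}),F_{-i}D_i)\cong\mathrm{Hom}(E_iB(\gamma^{(i+1)}),F_{-i}D_i)=\mathrm{Hom}(B(\gamma^{(i+1)}),D_{i+1}).$$

**Step 4: the other residues.** For $j\ne\pm i$, (4.4) gives $E_jD_{i+1}\cong F_iF_{-i}E_jD_i$. For $j\notin J_{i+1}$ this is (4). For $j\in J_\tau\setminus\{\pm i\}$ with $j\ne\pm(i-1)$ it is $0$ by (2) for $i$. So for (2) it remains to show $F_iF_{-i}E_jD_i=0$ for $j=\pm(i-1)$.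

* $i=1$: $F_1F_{-1}E_0D_1\cong F_1F_{-1}S$, and $F_{-1}S=0$ by (Z), as $E_{-1}S=0$ and $h_{-1}(\gamma)=0$ (note that $\pm1\in J_\tau$ because $\tau>1$).
* $i\ge2$, $j=i-1$: by (3), $G=E_{i-1}D_i\cong F_{-(i-1)}D_{i-1}$. Put $G'=F_{-i}G$. Then $E_iG'\cong F_{-i}F_{-(i-1)}E_iD_{i-1}=0$ by (2) for $i-1$. The content of $G'$ is $\gamma^{(i)}-1_{i-1}+1_{-i}$, so its $h_i$ is $1-1+0=0$. By (Z), $F_iG'=0$.
* $i\ge2$, $j=-(i-1)$: by (3), $G=E_{-(i-1)}D_i\cong F_{i-1}D_{i-1}$. Then $E_{-i}G\cong F_{i-1}E_{-i}D_{i-1}=0$, and $h_{-i}(\gamma^{(i)}-1_{-(i-1)})=1-1=0$. By (Z), $F_{-i}G=0$. $\square$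

## 8. The adjacent residues $m$ and $-m$

Can we continue and add $\pm m$ as well, completing a full set of residues? Try Step 2 with $i=m$. The module $N=F_{-m}D_m$ is still simple if $\varepsilon_{-m}(D_m)=0$. But now $m$ and $-m$ are adjacent, so $h_m$ of the new content is $2$ instead of $1$, and $F_mN$ is not simple. We know a nonzero map $B(\gamma')\to F_mN$, but no longer which simple modules occur in the head of its image.

The example from 4.3 shows that residues alone cannot decide. Let $p=5$, $m=2$, $D=D_2=S^{(2,1)}$. Then $B(\gamma')=H=\tilde H_1(\mathsf M_5;\mathbb F_5)$, and $\mathrm{Res}_{S_4}H\cong S^{(2,1,1)}\oplus S^{(3,1)}$ with $E_2H=S^{(2,1,1)}=F_{-2}D$ and $E_{-2}H=S^{(3,1)}=F_2D$. This picture is symmetric under exchanging $2$ and $-2$. There are two simple candidates of dimension $3$. Let $U$ be the module of sum-zero vectors in $\mathbb F_5^5$ modulo constant vectors. Normalizing the last coordinate to $0$ shows $\mathrm{Res}_{S_4}U\cong S^{(3,1)}$, with contents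 $0,1,2,-1$, and since $S^{(3,1)}$ is simple, $U$ is simple. As $U$ is a composition factor of the reduction of $S^{(4,1)}$, whose box contents $0,1,2,3,-1$ give every residue once, only $E_{-2}U\ne0$. For $U\otimes\mathrm{sgn}$, which restricts to $S^{(3,1)}\otimes\mathrm{sgn}=S^{(2,1,1)}$, tensoring with the sign negates all $L_k$, so only $E_2\neq0$. Which of the two is a quotient of $H$? We need one more piece of information: taking the coefficient of the edge $\{a,b\}$ formed by the last two points is invariant under the transposition $(a\,b)$.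

**Lemma 6.** Let $D$ be simple of content $\gamma$ with $\mathrm{Hom}(B(\gamma),D)\ne0$. Assume

* (a) $E_jD=0$ for all $j\ne\pm(m-1)$;
* (b) $h_m(\gamma)=h_{-m}(\gamma)=1$;
* (c) $F_{-m}E_{-i}E_iD=0$ for $i=m-1$ and for $i=-(m-1)$.

Put $N=F_{-m}D$, $\gamma'=\gamma+1_m+1_{-m}$ and $A=\tilde f_mN$. Then $N$ is simple, $\mathrm{Hom}(B(\gamma'),A)\ne0$, $E_jA=0$ for all $j\ne m$, and $E_mA\cong N$.

*Proof.*

**Step 1: set-up.** By (a), (b), $\varepsilon_{\pm m}(D)=0$ and $\varphi_{\pm m}(D)=1$. So $N=F_{-m}D$ and $N':=F_mD$ are simple, $E_{-m}N\cong D$ and $E_mN'\cong E_mF_mD\cong D$. Moreover $E_mN\cong F_{-m}E_mD=0$ and $h_m(\gamma+1_{-m})=2$. So $\varepsilon_m(N)=0$, $\varphi_m(N)=2$, and (K2), (K1) give $[F_mN:A]=2$, $\varepsilon_m(A)=1$, $E_mA\cong N$.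

Write $n=|\gamma|$, $s=\gamma_0=\gamma'_0$, $X'=B(\gamma')$ (an $S_{n+2}$-module), $a=n+1$, $b=n+2$. As in Lemma 5, for $0\ne u\in\mathrm{Hom}(B(\gamma),D)$ the map $F_{-m}(u)$ is nonzero, and by (4.3), (5.1)
$$\mathrm{Hom}(X',F_mN)=\mathrm{Hom}(E_mX',N)\cong\mathrm{Hom}(F_{-m}B(\gamma),F_{-m}D)\ne0.$$
Let $f:X'\to F_mN$ be nonzero and let $Q$ be a simple quotient of $f(X')$. Then $Q$ is a quotient of $X'$ and a composition factor of $F_mN=F_mF_{-m}D$. The aim is $Q\cong A$.

**Step 2: only the residues $\pm m$ can be removed.** *Claim: if $Q$ is any simple quotient of $X'$ that is a composition factor of $F_mF_{-m}D$, then $E_iQ=0$ for $i\ne\pm m$.* By (4.4), $E_iQ$ is a subquotient of $F_mF_{-m}E_iD$, which is $0$ by (a) unless $i=\pm(m-1)$. Let $i=\pm(m-1)$, so $i\ne0$, and suppose $E_iQ\ne0$. Then $\tilde e_iQ$ is a quotient of $E_iQ$, hence of $E_iX'\cong F_{-i}B(\gamma'-1_i-1_{-i})$. So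
$$0\ne\mathrm{Hom}(F_{-i}B(\gamma'-1_i-1_{-i}),\tilde e_iQ)=\mathrm{Hom}(B(\gamma'-1_i-1_{-i}),E_{-i}\tilde e_iQ).$$
Hence $E_{-i}\tilde e_iQ\ne0$, and so $E_{-i}E_iQ\ne0$. But $E_{-i}E_iQ$ is a subquotient of $F_mF_{-m}E_{-i}E_iD=0$ by (c), a contradiction.

**Step 3: the good case.** If $E_mQ\ne0$, then $\varepsilon_m(Q)>0=\varepsilon_m(N)$, and (K2) gives $Q\cong\tilde f_mN=A$.

The remaining case is $E_mQ=0$, $E_{-m}Q\ne0$. We assume it in Steps 4–7 and derive a contradiction.

**Step 4: in the bad case, $Q$ yields a functional fixed by $(a\,b)$.** $E_{-m}Q$ is a nonzero subquotient of $E_{-m}F_mN\cong F_mE_{-m}N\cong F_mD=N'$, so $E_{-m}Q\cong N'$. We write $E_jE_i$ for the part where $L_{n+2}$ has generalized eigenvalue $i$ and $L_{n+1}$ has $j$. The content-$\gamma$ part of $\mathrm{Res}_{S_n}Q$ is $E_mE_{-m}Q\oplus E_{-m}E_mQ=E_mE_{-m}Q\cong E_mN'\cong D$. Let $\vartheta:Q\to D$ be the projection onto it. The elements $L_{n+1}$, $L_{n+2}$ and $(a\,b)$ commute with $S_n$, so they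 preserve this part and, by Schur's lemma, act on it by scalars: $m$, $-m$ and some $\epsilon=\pm1$. Equation (4.2) with $k=n+1$ reads
$$(a\,b)L_{n+1}=L_{n+2}(a\,b)-1,\tag{8.1}$$
so $\epsilon m=-m\epsilon-1$, that is, $2m\epsilon=-1$. As $2m=-1$ in $\mathbb F_p$, $\epsilon=1$, and so $\vartheta\circ(a\,b)=\vartheta$. Let $\theta:X'\to Q$ be the quotient map and $h=\vartheta\theta\ne0$. Then $h:X'\to D$ is an $S_n$-map, it vanishes on all summands of $\mathrm{Res}_{S_n}X'=\bigoplus E_jE_iX'$ except $E_mE_{-m}X'$, and $h\circ(a\,b)=h$.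

**Step 5: a second source of functionals fixed by $(a\,b)$.** Let $\Lambda:\mathrm{Res}_{S_{n+1}}H^{[s]}(n+2)\to\mathrm{Ind}^{S_{n+1}}H^{[s]}(n)=\bigoplus_{y\in[n+1]}H^{[s]}([n+1]\setminus y)$ be the map of (4.1); its $y$-component takes the coefficient of $\{y,b\}$. Let $\pi$ be the projection to the component $y=a$, which is $1\otimes H^{[s]}(n)$. Then $\ell:=\pi\Lambda:H^{[s]}(n+2)\to H^{[s]}(n)$ takes the coefficient of $\{a,b\}$. It is $S_n$-equivariant, and $\ell\circ(a\,b)=\ell$: if $c=\{a,b\}\wedge c'+c''$ with $c''$ not involving $\{a,b\}$, then $(a\,b)c=\{a,b\}\wedge c'+(a\,b)c''$. By Lemma 2, as in (5.1), $\Lambda$ restricts to isomorphisms $E_{\pm m}X'\to F_{\mp m}B(\gamma)$.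

For $u\in\mathrm{Hom}(B(\gamma),D)$, extended by $0$ to the other content parts of $H^{[s]}(n)$, let $q_u=u\,\ell|_{X'}$. Then $q_u\circ(a\,b)=q_u$. As $D$ has content $\gamma$, $q_u$ vanishes on $E_jE_iX'$ unless $\{i,j\}=\{m,-m\}$. So $q_u=h_1(u)+h_2(u)$, where $h_1(u)$ is supported on $E_{-m}E_mX'$ and $h_2(u)$ on $E_mE_{-m}X'$. By naturality of $\pi$, that is, $u\pi=\pi_D\circ\mathrm{Ind}(u)$,
$$h_1(u)=\pi_D\circ F_{-m}(u)\circ\Lambda\ \text{ on }E_mX',\qquad h_2(u)=\pi_D\circ F_m(u)\circ\Lambda\ \text{ on }E_{-m}X'.\tag{8.2}$$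
If $u\ne0$ then $h_1(u)\ne0$. Indeed, $\Lambda$ maps $E_mX'$ onto $F_{-m}B(\gamma)$, $F_{-m}(u)$ is onto $F_{-m}D\ne0$, and $\pi_D|_{F_{-m}D}\ne0$ because under Frobenius reciprocity it corresponds to the inclusion $F_{-m}D\subset\mathrm{Ind}\,D$.

**Step 6: the functional $h$ is one half of some $q_u$.** The map $h\Lambda^{-1}:F_mB(\gamma)\to D$ lies in
$$\mathrm{Hom}_{S_n}(\mathrm{Res}\,F_mB(\gamma),D)\cong\mathrm{Hom}_{S_{n+1}}(F_mB(\gamma),F_mD)=\mathrm{Hom}(B(\gamma),E_mF_mD)\cong\mathrm{Hom}(B(\gamma),D).$$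
The first isomorphism is Frobenius reciprocity, where $\mathrm{Ind}\,D$ may be replaced by $F_mD$ by contents; its inverse is $g\mapsto\pi_Dg$. The linear map $u\mapsto F_m(u)$ from $\mathrm{Hom}(B(\gamma),D)$ to $\mathrm{Hom}(F_mB(\gamma),F_mD)$ is injective, as $u\ne0$ is surjective and $F_mD\ne0$. By the display the two spaces have equal finite dimension, so it is bijective. Hence $h\Lambda^{-1}=\pi_DF_m(u)$ for some $u$, and $u\ne0$ because $h\ne0$. By (8.2), $h=h_2(u)$.

**Step 7: the other half contradicts $2m=-1$.** For this $u$, the map $h_1:=h_1(u)=q_u-h$ is nonzero and satisfies $h_1\circ(a\,b)=h_1$. Next, $h_1\circ L_{n+1}=-m\,h_1$. To see this on $E_mX'$, use (8.2): $\Lambda$ and $F_{-m}(u)$ are $S_{n+1}$-maps, so they commute with $L_{n+1}$. On $F_{-m}D$, the $S_n$-map $\pi_D$ factors through the content-$\gamma$ part, which is $E_{-m}F_{-m}D\cong D$, and there $L_{n+1}$ is the scalar $-m$ by Schur's lemma. On the other $E_iX'$, which are preserved by $L_{n+1}$, both sides vanish.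

By Lemma 1, $J_n+L_{n+1}+L_{n+2}=J_{n+2}=0$ on $X'$. Also $h_1J_n=J_nh_1=0$, because $J_n=0$ on $D$, a quotient of $B(\gamma)$. So $h_1L_{n+2}=-h_1L_{n+1}=m\,h_1$. Now compose $h_1$ with (8.1). The left side is $h_1(a\,b)L_{n+1}=h_1L_{n+1}=-m\,h_1$. The right side is $h_1L_{n+2}(a\,b)-h_1=m\,h_1-h_1$. Hence $2m=1$ in $\mathbb F_p$. But $2m=-1$ and $p\ne2$: a contradiction.

**Step 8: conclusion.** Some $E_jQ$ is nonzero, and by Steps 2–7 this forces $Q\cong A$. So $\mathrm{Hom}(B(\gamma'),A)\ne0$. Step 2, applied to $A$, gives $E_jA=0$ for $j\ne\pm m$. Finally $[F_mN:A]=2$, while $E_{-m}F_mN\cong N'$ is simple; if $E_{-m}A$ were nonzero, $E_{-m}F_mN$ would have length at least $2$. So $E_{-m}A=0$. $\square$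

*The example decided.* For $p=5$ and $D=S^{(2,1)}$ the hypotheses hold. (a): only $E_{\pm1}D\ne0$. (b): $h_{\pm2}=1$ for $\gamma=1_0+1_1+1_{-1}$. (c): $E_{\mp1}E_{\pm1}D$ is the trivial module of $S_1$, and $F_{-2}$ of it is $0$. So $H=\tilde H_1(\mathsf M_5;\mathbb F_5)$ has the quotient $A$ with $E_2A\cong S^{(2,1,1)}$. It is $U\otimes\mathrm{sgn}$, because $\mathrm{Hom}(U\otimes\mathrm{sgn},F_2N)=\mathrm{Hom}(E_2(U\otimes\mathrm{sgn}),N)\ne0$ makes $U\otimes\mathrm{sgn}$ the socle of $F_2N$.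

## 9. Simple quotients with every residue used $N$ times

Let $\mathbf 1=\sum_{i\in I}1_i$. Then $h_0(N\mathbf 1)=1$ and $h_j(N\mathbf 1)=0$ for $j\ne0$, exactly as for $N=0$. So we may hope to run Lemmas 5 and 6 again and again.

**Proposition 7.** For every $N\ge0$ there is a simple $S_{pN}$-module $A_N$ of content $N\mathbf 1$ with $\mathrm{Hom}(B(N\mathbf 1),A_N)\ne0$ and $E_jA_N=0$ for all $j\ne m$.

*Proof.* $A_0$ is the trivial module of $S_0$, and $B(0)=H^{[0]}(0)=\mathbb F_p$. Given $A=A_N$, apply Lemma 5 with $\tau=m$, $S=A$; the hypotheses hold since $m\notin J_m$. We get $D_1,\dots,D_m$. We verify the hypotheses of Lemma 6 for $D=D_m$, whose content is $\gamma^{(m)}$, and define $A_{N+1}:=\tilde f_mF_{-m}D_m$, of content $\gamma^{(m)}+1_m+1_{-m}=(N+1)\mathbf 1$. By Lemma 5(1), $\mathrm{Hom}(B(\gamma^{(m)}),D_m)\ne0$.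

**Step 1: condition (b).** By (6.1), $h_{\pm m}(\gamma^{(m)})=0+1=1$.

**Step 2: condition (c).** By Lemma 5(3), $E_{\mp(m-1)}E_{\pm(m-1)}D_m\cong D_{m-1}$, so we need $F_{-m}D_{m-1}=0$. By Lemma 5(4), $E_{-m}D_{m-1}\cong F_{m-2}F_{-(m-2)}\cdots F_0E_{-m}A=0$, and $h_{-m}(\gamma^{(m-1)})=0$ by (6.1). So (Z) applies.

**Step 3: condition (a), all residues but $m$.** $E_jD_m=0$ for $j\in J_m\setminus\{\pm(m-1)\}$ by Lemma 5(2), and $E_{-m}D_m=0$ by Lemma 5(4), as $E_{-m}A=0$. Since $\mathbb Z/p=J_m\cup\{m,-m\}$, only $E_mD_m=0$ remains. By Lemma 5(4),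
$$E_mD_m\cong\Phi_{m-1}E_mA,\qquad\Phi_k:=F_kF_{-k}\cdots F_1F_{-1}F_0 .$$
If $N=0$ then $E_mA=0$ and we are done. Let $N\ge1$. Now $E_mA\ne0$, and we must use how $A$ was built.

**Step 4: peeling $A$ through its construction.** By construction $A=\tilde f_mF_{-m}D'_m$, where $D'_1,\dots,D'_m$ is the sequence of Lemma 5 for $A'=A_{N-1}$, and $E_mA\cong F_{-m}D'_m$ by Lemma 6. Put $V_k=E_kE_{k+1}\cdots E_mA$ for $0\le k\le m$. Then
$$V_k\cong F_{-m}F_{-(m-1)}\cdots F_{-k}D'_k\ (1\le k\le m),\qquad V_0\cong F_{-m}\cdots F_{-1}A'.$$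
Indeed this holds for $k=m$. If it holds for $k+1$, apply $E_k$. It commutes with $F_{-m},\dots,F_{-(k+1)}$ by (4.4), because $0<k+j<p$ for $k<j\le m$. Then use $E_kD'_{k+1}\cong F_{-k}D'_k$ for $k\ge1$, and $E_0D'_1\cong A'$ for $k=0$ (Lemma 5(3)). Now $F_{-1}A'=0$ by (Z), since $E_{-1}A'=0$ (as $-1\ne m$) and $h_{-1}((N-1)\mathbf 1)=0$. So $V_0=0$.

**Step 5: climbing back up.** *Claim: $\Phi_kV_{k+1}=0$ for $0\le k\le m-1$.* We induct on $k$.

* $k=0$: $E_0V_1=V_0=0$, and $V_1$ has content $N\mathbf 1-\sum_{j=1}^m1_j$, so its $h_0$ is $1-1=0$ (only the removed residue $1$ is adjacent to $0$). By (Z), $F_0V_1=0$.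
* $k\ge1$: $\Phi_kV_{k+1}=F_kZ$ with $Z=F_{-k}\Phi_{k-1}V_{k+1}$. The residues in $F_{-k}\Phi_{k-1}$ are all different from $k$, so by (4.4) $E_kZ\cong F_{-k}\Phi_{k-1}V_k=0$ by induction. The content of $Z$ is $N\mathbf 1-\sum_{j=k+1}^m1_j+1_0+\sum_{0<l<k}(1_l+1_{-l})+1_{-k}$. Here $h_k$ is $-1$ (from removing $k+1$) plus $1$ (from adding $k-1$), that is $0$: the residue $-k$ is not adjacent to $k$, as $k\le m-1$, and neither is any other residue in the list. By (Z), $F_kZ=0$.

For $k=m-1$ the claim says $E_mD_m\cong\Phi_{m-1}V_m=0$. So Lemma 6 applies and gives the proposition for $N+1$. $\square$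

## 10. A tower of hooks, and the torsion

**Proposition 8.** For every $N\ge0$ there is $\gamma$ with $|\gamma|=pN+m^2$, $\gamma_0=N+m$ and $B(\gamma)\ne0$.

*Proof.* Start with $S_m:=A_N$ and apply Lemma 5 successively with $\tau=m,m-1,\dots,1$: given the simple module $S_\tau$, let $S_{\tau-1}:=D_\tau$ be the last module of Lemma 5 applied to $S=S_\tau$. (Here $S_\tau$ denotes a module, not a group.) For $\tau=m$ the hypotheses hold by Proposition 7. Suppose they hold for some $\tau\ge2$. Then $E_jD_\tau=0$ for $j\in J_\tau\setminus\{\pm(\tau-1)\}=J_{\tau-1}$, $h_0(\gamma^{(\tau)})=1$, $h_{\pm k}(\gamma^{(\tau)})=0$ for $1\le k\le\tau-2$, and $\mathrm{Hom}(B(\gamma^{(\tau)}),D_\tau)\ne0$. These are the hypotheses for $\tau-1$. Stage $\tau$ adds $2\tau-1$ residues, exactly one of them $0$. So the last simple module is a quotient of $B(\gamma)$ with $|\gamma|=pN+\sum_{\tau=1}^m(2\tau-1)=pN+m^2$ and $\gamma_0=N+m$. $\square$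

For $N=0$ this $\gamma$ is the content of the $m\times m$ square, cut into its symmetric hooks. In general, with $s=N+m$ and $n=pN+m^2$,
$$s^2-n=(N+m)^2-(2m+1)N-m^2=N(N-1).\tag{10.1}$$
So for $N=0,1$ we have $n=s^2$, and from $N=2$ on we are below the bound $n\ge s^2$ of Corollary 4, where only torsion can live.

*Proof of Theorem B.* Let $s\ge m+2$, $N=s-m\ge2$ and $n=pN+m^2=ps-m(m+1)$. The number $n-s=2ms-m(m+1)$ is even; put $d=\frac{n-s}2-1$. Take $\gamma$ from Proposition 8, so $\gamma_0=s$.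

**Step 1: cut out the $\gamma$-part $p$-adically.** Let $\mathbb Z_p$ be the $p$-adic integers. The map of centers $Z(\mathbb Z_pS_n)\to Z(\mathbb F_pS_n)$ is surjective (class sums), and idempotents lift along it, since $Z(\mathbb Z_pS_n)$ is commutative and $p$-adically complete. So $e_\gamma$ lifts to a central idempotent $\hat e\in\mathbb Z_pS_n$. Then $\mathcal C=\hat e\,C([n];\mathbb Z_p)$ is a complex of finitely generated free $\mathbb Z_p$-modules, a direct summand of $C([n];\mathbb Z_p)$, and $\mathcal C\otimes\mathbb F_p=e_\gamma C([n];\mathbb F_p)$.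

**Step 2: lift $B(\gamma)$.** A $(d-1)$-face leaves $s+2$ points uncovered, so by Proposition 3, $H_{d-1}(\mathcal C\otimes\mathbb F_p)=H^{[s+2]}(n;\mathbb F_p)[\gamma]=0$, as $s+2>\gamma_0$. By the universal coefficient theorem $H_{d-1}(\mathcal C)\otimes\mathbb F_p$ embeds into it, so it is $0$, and $H_{d-1}(\mathcal C)=0$ by Nakayama's lemma. The Tor term in degree $d$ thus vanishes, and $H_d(\mathcal C)\otimes\mathbb F_p\cong H_d(\mathcal C\otimes\mathbb F_p)=B(\gamma)\ne0$. So $H_d(\mathcal C)\ne0$. It is a summand of $\tilde H_d(\mathsf M_n;\mathbb Z_p)\cong\tilde H_d(\mathsf M_n;\mathbb Z)\otimes\mathbb Z_p$, which is therefore nonzero.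

**Step 3: it is torsion.** By (10.1) and $N\ge2$ we have $n<s^2$, so $\tilde H_d(\mathsf M_n;\mathbb Q)=0$ by Corollary 4. Hence $\tilde H_d(\mathsf M_n;\mathbb Z)$ is a finite group. By Step 2 its $p$-part is nontrivial, so it contains elements of order $p$.

**Step 4: all larger $k$.** With $r=s-1\ge m+1$, the equation $n=ps-m(m+1)$ reads $k=k_0=(m-1)(2r-m)/2$, as computed in Section 1, and $d=k_0-1+r$. Applying Theorem A $k-k_0$ times gives elements of order $p$ in $\tilde H_{k-1+r}(\mathsf M_{2k+1+3r};\mathbb Z)$ for all integers $k\ge k_0$. $\square$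

*Proof of the Conjecture.* Take $p=7$, $m=3$ in Theorem B: $r\ge4$ and $k_0=2r-3$. For each $r$ the construction starts at $n=7r-5$, $d=3r-4$, and Theorem A carries it upward. Hence $\tilde H_{k-1+r}(\mathsf M_{2k+1+3r};\mathbb Z)$ contains elements of order $7$ whenever $r\ge4$ and $k\ge2r-3$. $\blacksquare$
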